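\title{A prime alternating knot whose minimal diagrams do not realize its bridge number}

\begin{abstract}
Project a knot in $\mathbb R^3$ to the $xy$-plane and count crossings; project it to the $z$-axis and count local maxima. We show that the two counts cannot always be minimized by one embedding. We construct a prime alternating knot $K$ with crossing number $80$ and bridge number at most $5$ such that every embedding of $K$ whose planar projection has $80$ crossings has at least $6$ maxima. The lower bound is reduced to a percolation problem on a plane graph with $20$ vertices, and it applies to all minimal diagrams because flypes do not change the underlying graph. Connected sums of copies of $K$ show that the discrepancy is unbounded.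
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p:\mathbb R^3\to\mathbb R^2$, $p(x,y,z)=(x,y)$, and $h:\mathbb R^3\to\mathbb R$, $h(x,y,z)=z$. Knots are smooth and, unless an orientation is fixed explicitly, unoriented. For a knot type $K$ we write $\gamma\in K$ if $\gamma:S^1\to\mathbb R^3$ is a smooth embedding of type $K$. The embedding $\gamma$ is \emph{regular} if $p\circ\gamma$ is an immersion whose only multiple points are transverse double points, the \emph{crossings}. The immersed curve, together with the record of which branch is higher at each crossing, is the \emph{diagram} of $\gamma$. The \emph{crossing number} $c(K)$ is the least number of crossings of a regular $\gamma\in K$. The \emph{bridge number} $b(K)$ is the least number of local maxima of $h|_\gamma$ over all $\gamma\in K$ with $h|_\gamma$ Morse; we call these points the \emph{maxima} of $\gamma$. Let $\mathcal C(K)$ be the set of regular $\gamma\in K$ with $c(K)$ crossings, and let $\mathcal B(K)$ be the set of $\gamma\in K$ for which $h|_\gamma$ is Morse with $b(K)$ maxima. The following question comes from Blair, Kjuchukova and Ozawa \cite{BKO}.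

\begin{quote}
\emph{Is $\mathcal C(K)\cap\mathcal B(K)\neq\emptyset$ for every knot $K$?}
\end{quote}

The projection $p$ forgets exactly the coordinate that $h$ records, so a diagram says very little about heights. Let $E$ be a diagram with immersed curve $\sigma:S^1\to\mathbb R^2$, and for a crossing $c$ let $t_c^+$ and $t_c^-$ be the parameters of the upper and the lower branch. For a smooth function $\eta:S^1\to\mathbb R$, the curve $(\sigma,\eta)$ is an embedding with diagram $E$ if and only if
\begin{equation}\label{eq:heights}
\eta(t_c^+)>\eta(t_c^-)\qquad\text{for every crossing } c .
\end{equation}
These conditions are convex in $\eta$, so linear interpolation of heights is an isotopy between any two solutions. Let $m(E)$ be the least number of maxima of a Morse function $\eta$ satisfying \eqref{eq:heights}. Then $m(E)\ge b(K)$ for every diagram $E$ of $K$, and the question asks whether equality holds for some diagram with $c(K)$ crossings.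

For the unknot a tilted round circle gives equality. For the trefoil take the standard diagram with three crossings. Along the knot one meets the crossings in the order $1^+,2^-,3^+,1^-,2^+,3^-$, where the sign tells whether one passes over or under. Assign to these six points the heights $5,4,3,2,6,1$. The inequalities $5>2$, $6>4$, $3>1$ hold, and the cyclic sequence has two local maxima. A knot with a single maximum is trivial, so $m(E)=2=b(K)$. Since a diagram with $n$ crossings imposes only $n$ inequalities on a function that is otherwise free, one might guess that the answer is always yes. It is not.

\begin{theorem}\label{thm:main}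
There is a prime alternating knot $K$ with $c(K)=80$ and $b(K)\le5$ such that every $\gamma\in\mathcal C(K)$ with $h|_\gamma$ Morse has at least $6$ maxima. Hence $\mathcal C(K)\cap\mathcal B(K)=\emptyset$.
\end{theorem}

\begin{theorem}\label{thm:sums}
Fix an orientation of the knot $K$ of Theorem~\ref{thm:main} and let $K_n$ be the connected sum of $n$ copies of $K$. Every $\gamma\in\mathcal C(K_n)$ with $h|_\gamma$ Morse has at least $5n+1$ maxima, while $b(K_n)\le4n+1$. So the discrepancy is unbounded.
\end{theorem}

The proof has three parts. First, we need a lower bound for $m(E)$ that can be computed. For alternating diagrams built from twist regions of four crossings, $m(E)$ is bounded below by the percolation number of a much smaller graph (Sections~\ref{sec:diagrams} and~\ref{sec:percolation}). This bound detects a defect of diagrams of connected sums: a connected sum saves one maximum, but a given diagram shows the saving only if the sum is formed at a suitable place (Example~\ref{ex:small}). In Section~\ref{sec:knot} we take such a badly placed sum and clasp the two summands together; Section~\ref{sec:six} shows that its diagram needs six maxima. Second, the bound must hold for every minimal diagram of the knot. The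 clasps make the diagram prime and so highly connected that flypes do not change its underlying graph (Section~\ref{sec:rigid}). Third, the clasps do not destroy the saving: the small summand can still be slid in $\mathbb R^3$ to the right place, at the price of additional crossings (Section~\ref{sec:five}). Theorem~\ref{thm:sums} is proved in Section~\ref{sec:sums}.

\section{Diagrams, heights and strands}\label{sec:diagrams}

\subsection{Conventions and the results that we quote}

The \emph{underlying graph} of a diagram has the crossings as vertices and the arcs between consecutive crossings as edges. It is a $4$-regular plane graph, and we regard it as drawn on $S^2=\mathbb R^2\cup\{\infty\}$. By \eqref{eq:heights}, the number $m(E)$ depends only on the cyclic order in which the points $t_c^\pm$ lie on $S^1$; in particular it does not change under a homeomorphism of $S^2$ that carries one diagram to another and respects the crossing information.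

A diagram is \emph{alternating} if over- and underpasses alternate along each component; equivalently, every edge is over at one end and under at the other. The faces of a $4$-regular plane graph have a checkerboard coloring, and choosing the crossing at every vertex in the same way relative to the colors gives an alternating diagram on the graph. A crossing $c$ is \emph{nugatory} if some circle in $S^2$ meets the diagram only in $c$ and has two of the four edge ends at $c$ on each side; a diagram is \emph{reduced} if no crossing is nugatory. Suppose a circle $C$ meets a knot diagram $E$ transversally in exactly two points, which are not crossings. Closing the part of $E$ on either side of $C$ by an arc of $C$ gives diagrams $E'$ and $E''$, and we write $E=E'\#E''$; the knot of $E$ is a connected sum of the knots of $E'$ and $E''$. The diagram $E$ is \emph{prime} if every such circle has no crossing on one of its sides. By induction on the number of crossings, every knot diagram with at least one crossing is an iterated sum of prime diagrams, each with at least one crossing. A knot is \emph{prime} if it is nontrivial and is not a connected sum of two nontrivial knots.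

Let $V$ denote the Jones polynomial and $\operatorname{span}V$ the difference between its highest and lowest exponent. The unknot has $V=1$, and the span of a product is the sum of the spans. We use the following results; flypes are recalled in Section~\ref{sec:flypes}.

\begin{itemize}
\item[(J)] (Kauffman, Murasugi, Thistlethwaite \cite{KMT}.) For a connected diagram with $n$ crossings, $\operatorname{span}V\le n$. Equality holds for reduced alternating diagrams. The inequality is strict for prime non-alternating diagrams. Also, $V$ is multiplicative under connected sum.
\item[(M)] (Menasco \cite{M}.) A reduced, prime, connected alternating diagram with at least one crossing represents a prime link.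
\item[(F)] (Menasco and Thistlethwaite \cite{MT}.) Any two reduced prime alternating diagrams on $S^2$ of the same link are related by flypes, up to homeomorphism of $(S^3,S^2)$ preserving the orientation of $S^3$.
\item[(U)] Oriented knots factor uniquely into prime knots.
\end{itemize}

\subsection{Upper bounds for the number of maxima}

A function on the plane takes the same value on both branches at a crossing, so it barely fails \eqref{eq:heights} and can be corrected by a small perturbation.

\begin{lemma}\label{lem:tilt}
Let $E$ be a diagram with immersed curve $\sigma$, and let $f$ be a smooth function near the image of $\sigma$ such that $f\circ\sigma$ is Morse and has no critical point at a parameter $t_c^\pm$. Then there is a function $\eta$ satisfying \eqref{eq:heights} that has the same critical points as $f\circ\sigma$ and agrees with $f\circ\sigma$ away from the crossings. The same holds for diagrams of tangles and of knotted graphs whose vertices are away from the crossings.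
\end{lemma}

\begin{proof}
Choose disjoint closed intervals $I_c\ni t_c^+$ that contain no other parameter $t_{c'}^{\pm}$ and on which $(f\circ\sigma)'\ne0$. Let $\lambda\ge0$ be smooth, supported in the interiors of the $I_c$, and positive at each $t_c^+$. Then $\eta=f\circ\sigma+\varepsilon\lambda$ satisfies $\eta(t_c^+)-\eta(t_c^-)=\varepsilon\lambda(t_c^+)>0$, and $\eta'\neq0$ on the $I_c$ for small $\varepsilon>0$.
\end{proof}

\begin{lemma}\label{lem:bsum}
For oriented knots $J,J'$ we have $b(J\#J')\le b(J)+b(J')-1$.
\end{lemma}

\begin{proof}
Take $\gamma\in\mathcal B(J)$ and $\gamma'\in\mathcal B(J')$ with distinct critical values, and translate $\gamma$ so that it lies above $\gamma'$. Cut off the part of $\gamma$ below a level slightly above its lowest point, and the part of $\gamma'$ above a level slightly below its highest point; each part is a single small arc. Join the two free ends of $\gamma$ to the two free ends of $\gamma'$ by two parallel monotone arcs, with a half twist if the orientations require it. The result represents $J\#J'$, and the highest maximum of $\gamma'$ has disappeared.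
\end{proof}

In this construction the sum is formed at a minimum of one summand and a maximum of the other. This is the saving referred to in the introduction.

\subsection{A lower bound: seeds}

To bound $m(E)$ from below we extract from a height function a purely combinatorial process. The \emph{strands} of a diagram $E$ with at least one crossing are the closed arcs of $S^1$ between consecutive undercrossing parameters $t_c^-$. At a crossing $c$ there is one \emph{over-strand}, which contains $t_c^+$, and there are two \emph{under-strands}, which end at $t_c^-$. Given a set of colored strands, a \emph{move} at $c$ is allowed if the over-strand and one under-strand at $c$ are colored; it colors the other under-strand.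

\begin{lemma}\label{lem:seeds}
Let $E$ be a knot diagram with at least one crossing. There is a set of at most $m(E)$ strands, called \emph{seeds}, such that, starting with the seeds colored, all strands become colored by a sequence of moves.
\end{lemma}

\begin{proof}
Let $\eta$ be a Morse function with $m(E)$ maxima satisfying \eqref{eq:heights}. If $\varphi$ is a diffeomorphism of $S^1$ close to the identity, then $\eta\circ\varphi$ still satisfies the strict inequalities \eqref{eq:heights} and has the same number of maxima. So we may assume that no $t_c^\pm$ is a critical point. Take as seeds the strands that contain a maximum, and for a strand $s$ put $M(s)=\max_s\eta$.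

We show by induction on decreasing $M(s)$ that every strand $s$ gets colored. Let $s$ be a strand that is not a seed. Then $M(s)$ is not attained in the interior of $s$, so $M(s)=\eta(t_c^-)$ for an endpoint $t_c^-$ of $s$. Since $\eta'(t_c^-)\neq0$, the function $\eta$ continues to increase beyond $t_c^-$ into the other under-strand $s'$ at $c$, so $M(s')>M(s)$. The over-strand $o$ at $c$ has $M(o)\ge\eta(t_c^+)>\eta(t_c^-)=M(s)$. By induction $s'$ and $o$ get colored, and then the move at $c$ colors $s$.
\end{proof}

\section{Chains and percolation}\label{sec:percolation}

The coloring process of Lemma~\ref{lem:seeds} is awkward to analyze on a large diagram. It simplifies when the crossings are grouped into twist regions of suitable length: color passes through such a region only if it arrives on both arcs at the same end.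

\subsection{Graphs with sides}

A \emph{graph with sides} is a $4$-regular plane graph without loops in which the four edges at each vertex, in cyclic order $(a,b,c,d)$, are split into two \emph{sides} $\{a,b\}\,|\,\{c,d\}$. We also allow \emph{legs}, edges with only one end at a vertex; the word ``edge'' includes legs.

Let $\Lambda$ be a graph with sides and without legs. \emph{Inserting chains} means replacing each vertex $v$ by a row of four vertices $v_1,\dots,v_4$, the \emph{chain} of $v$, where $v_1$ carries $a,b$, the vertex $v_4$ carries $c,d$, and $v_j,v_{j+1}$ are joined by two edges that bound a bigon face (Figure~\ref{fig:chain}). The resulting plane graph is denoted $\widehat\Lambda$. Its edges are the \emph{bigon edges} and the edges of $\Lambda$. Since four is even, going straight through the chain connects $b$ with $c$ and $a$ with $d$.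

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw[thick] (-0.7,1)--(0,1)--(1,0) (1,1)--(2,0) (2,1)--(3,0) (3,1)--(4,0)--(4.7,0);
\draw[white,line width=7pt] (0.3,0.3)--(0.7,0.7) (1.3,0.3)--(1.7,0.7) (2.3,0.3)--(2.7,0.7) (3.3,0.3)--(3.7,0.7);
\draw[thick] (-0.7,0)--(0,0)--(1,1) (1,0)--(2,1) (2,0)--(3,1) (3,0)--(4,1)--(4.7,1);
\node[above] at (-0.3,1) {$s_0$}; \node[above] at (1,1) {$s_1$}; \node[above] at (2,1) {$s_2$};
\node[above] at (3,1) {$s_3$}; \node[above] at (4.3,1) {$s_4$};
\node[below] at (-0.3,0) {$s_1$}; \node[below] at (1,0) {$s_2$}; \node[below] at (2,0) {$s_3$};
\node[below] at (3,0) {$s_4$}; \node[below] at (4.3,0) {$s_5$};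
\end{tikzpicture}
\caption{A chain of four crossings $v_1,\dots,v_4$ (left to right) in an alternating diagram. Each edge is labeled by the strand that contains it. The strand $s_j$ passes over at $v_j$, where the under-strands are $s_{j-1}$ and $s_{j+1}$.}\label{fig:chain}
\end{figure}

\begin{definition}
Let $\Lambda$ be a graph with sides, and let some set of edges be \emph{known}. A vertex may \emph{fire} if both edges of one of its sides are known; then its other two edges become known. A \emph{run} from a set $\Sigma$ of edges (the \emph{seeds}) starts with $\Sigma$ known and fires vertices one at a time until no firing produces a new edge. The final set of known edges is the \emph{closure} of $\Sigma$. The set $\Sigma$ \emph{percolates} if its closure consists of all edges, and $\pi(\Lambda)$ is the least size of a percolating set.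
\end{definition}

The closure is the smallest set that contains $\Sigma$ and contains, at each vertex, both sides as soon as it contains one. So it does not depend on the run, and supersets of percolating sets percolate.

\begin{proposition}\label{prop:percolation}
Let $\Lambda$ be a graph with sides and without legs, and let $E$ be an alternating knot diagram whose underlying graph is homeomorphic to $\widehat\Lambda$ on $S^2$. Then $m(E)\ge\pi(\Lambda)$.
\end{proposition}

\begin{proof}
Identify the graph of $E$ with $\widehat\Lambda$. Since every edge is over at exactly one end, each strand consists of two edges, which meet at the crossing where the strand passes over.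

\emph{The strands at a chain.} Draw the chain of $v$ horizontally and reflect the picture if necessary so that the overpass at $v_1$ runs from lower left to upper right. If this holds at $v_j$, then the upper edge between $v_j$ and $v_{j+1}$ is over at $v_j$, hence under at $v_{j+1}$, so it holds at $v_{j+1}$. Let $s_j$ be the over-strand at $v_j$ for $1\le j\le4$; it consists of the lower left and the upper right edge at $v_j$. Let $s_0$ be the strand of the upper left edge at $v_1$ and $s_5$ the strand of the lower right edge at $v_4$. The under-strands at $v_j$ are $s_{j-1}$ and $s_{j+1}$. The two left edges of $\Lambda$ lie in $s_0,s_1$, the two right ones in $s_4,s_5$, and the strands $s_2,s_3$ consist of bigon edges only; we call them \emph{interior}. An edge of $\Lambda$ is over at one of its ends, and there its strand is $s_1$ or $s_4$ of that chain, whose second edge is a bigon edge. So different edges of $\Lambda$ lie in different strands, and we identify each edge of $\Lambda$ with its strand. The sides of $v$ are then $\{s_0,s_1\}\,|\,\{s_4,s_5\}$. We record two consequences. A move at a crossing of the chain of $v$ requires two consecutive strands $s_j,s_{j+1}$ of this chain to be colored, and it colors an interior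 strand of this chain or an edge of $\Lambda$ at $v$. An interior strand ends at crossings of its own chain, so only a move in that chain can color it.

\emph{New seeds.} Take at most $m(E)$ seeds and a sequence of moves as in Lemma~\ref{lem:seeds}. Keep the seeds that are edges of $\Lambda$. In each chain replace the interior seeds as follows: if both $s_2$ and $s_3$ are seeds, replace them by $s_0,s_1$; if only $s_2$ is, replace it by $s_0$; if only $s_3$ is, replace it by $s_5$. This gives a set $\Sigma$ of at most $m(E)$ edges of $\Lambda$. We show by induction along the sequence of moves that every colored edge of $\Lambda$ lies in the closure of $\Sigma$; since all strands get colored, $\Sigma$ percolates.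

An edge of $\Lambda$ that is a seed lies in $\Sigma$. Let $z$ be an edge of $\Lambda$ that is colored by a move, in the chain of an end $v$ of $z$. Consider the first moment at which two consecutive strands of this chain are colored. It precedes the move that colors $z$, and up to that moment no move in this chain has occurred. So at that moment the colored interior strands of the chain are seeds, and the colored edges of $\Lambda$ are in the closure by induction. If both $s_2,s_3$ are seeds, then $s_0,s_1\in\Sigma$. Otherwise the consecutive pair is $\{s_0,s_1\}$ or $\{s_4,s_5\}$; or it is $\{s_1,s_2\}$, where $s_2$ is the only interior seed and so $s_0\in\Sigma$; or it is $\{s_3,s_4\}$, where $s_3$ is the only interior seed and so $s_5\in\Sigma$. In every case the closure contains a full side of $v$, hence all four edges at $v$, and in particular $z$.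
\end{proof}

\begin{remark}
Chains of even length keep the curves easy to follow, but length two is too short for the argument. In a chain of two crossings the strands are $s_0,\dots,s_3$, the sides are $\{s_0,s_1\}\,|\,\{s_2,s_3\}$, and the pair $s_1,s_2$, one edge from each side, colors both $s_0$ and $s_3$.
\end{remark}

\subsection{Admissible cycles and sums}

We need two tools for bounding $\pi$ from below. An \emph{admissible cycle} is a closed trail (a closed walk without repeated edges) that, each time it passes through a vertex, enters on one side and leaves on the other. It may pass through a vertex twice, and it contains no legs.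

\begin{lemma}\label{lem:cycles}
If $\Sigma$ percolates, then every admissible cycle contains an edge of $\Sigma$.
\end{lemma}

\begin{proof}
Fix a run and let $z$ be an edge of the cycle that becomes known no later than any other edge of the cycle. If $z\notin\Sigma$, it became known when an end $v$ of $z$ fired from the side opposite to $z$, and both edges of that side were known before. The cycle continues from $z$ through $v$ to one of these two edges, which contradicts the choice of $z$.
\end{proof}

A \emph{resolution} chooses at each vertex one of the two bijections between its sides. It splits the edge set into edge-disjoint admissible cycles and arcs that run from leg to leg. A bijection is determined by one pair, so any prescription of at most one pair at each vertex extends to a resolution.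

\emph{Cutting} an edge $g$ of $\Lambda$ replaces it by two legs $x,y$, one at each end, which take the place of $g$ in the sides; call the result $\Lambda^\circ$. If $x,y$ are known from the start, nothing has changed: $\{x,y\}\cup\Sigma$ percolates in $\Lambda^\circ$ if and only if $\{g\}\cup\Sigma$ percolates in $\Lambda$. Also, an admissible cycle of $\Lambda$ that avoids $g$ is an admissible cycle of $\Lambda^\circ$. A \emph{sum} of $\Lambda_1$ and $\Lambda_2$ along edges $g_1,g_2$ is obtained by cutting both edges and joining the legs in pairs to two edges $x$ and $y$. After inserting chains this is a connected sum of diagrams.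

\begin{lemma}\label{lem:restrict}
Let $\Lambda$ be a sum of $\Lambda_1$ and $\Lambda_2$ with connecting edges $x,y$. Let $\Sigma$ percolate in $\Lambda$, fix a run, and let $\Sigma_i$ be the set of edges of $\Sigma$ in $\Lambda_i^\circ$ other than $x,y$. Let $J_i\subset\{x,y\}$ consist of those connecting edges that are seeds or first become known by the firing of a vertex outside $\Lambda_i^\circ$. Then $J_i\cup\Sigma_i$ percolates in $\Lambda_i^\circ$. In particular $\{x,y\}\cup\Sigma_i$ does.
\end{lemma}

\begin{proof}
We show by induction along the run that every known edge of $\Lambda_i^\circ$ lies in the closure of $J_i\cup\Sigma_i$ in $\Lambda_i^\circ$. This holds for the seeds. A new edge of $\Lambda_i^\circ$ is produced either by a vertex of $\Lambda_i^\circ$, from a side that is in the closure already, or by a vertex of the other piece, in which case it is $x$ or $y$ and belongs to $J_i$.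
\end{proof}

\subsection{The idea on a graph with four vertices}

\begin{example}\label{ex:small}
Take four vertical tracks $1,2,3,4$. From top to bottom place vertices $w_1$ on tracks $2,3$, then $w_2$ on tracks $1,2$, then $w_3$ on tracks $2,3$, then $w_4$ on tracks $1,2$. At the top join track $1$ to $2$ and track $3$ to $4$ by caps; at the bottom join track $2$ to $3$ and track $1$ to $4$. With sides upper$\,|\,$lower this is a graph $R$ with eight edges:
\[
\begin{array}{ll}
w_1:\{a,b\}\,|\,\{r_{12},r_{13}\}, & w_2:\{a,r_{12}\}\,|\,\{r_{23},r_{24}\},\\[2pt]
w_3:\{r_{13},r_{23}\}\,|\,\{r_{34},d\}, & w_4:\{r_{24},r_{34}\}\,|\,\{d,b\}.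
\end{array}
\]
Here $r_{ij}$ joins $w_i$ to $w_j$, the edge $a$ contains the top cap on tracks $1,2$, the edge $d$ contains the bottom cap on tracks $2,3$, and $b$ runs along track $4$ through the remaining two caps. From $\{a,b\}$ the vertices $w_1,w_2,w_3$ fire in turn and all edges become known. One edge fires nothing, so $\pi(R)=2$. An alternating diagram on $\widehat R$ represents a knot, because the caps join the four tracks to one closed curve, and Lemma~\ref{lem:tilt} with $f$ the vertical coordinate shows that this knot has bridge number at most $2$.

The edge $r_{23}$ lies in no percolating pair. Indeed, a percolating pair must be a side. From $\{r_{23},r_{24}\}$ the vertex $w_2$ fires and gives $a,r_{12}$; then $w_1$ knows one edge on each side, $w_3$ knows only $r_{23}$, and $w_4$ only $r_{24}$. From $\{r_{13},r_{23}\}$ the vertex $w_3$ fires and gives $r_{34},d$; then $w_4$ knows one edge on each side, $w_1$ knows only $r_{13}$, and $w_2$ only $r_{23}$.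

Now form sums of $R$ with a second copy $R'$. Along $d'$ and $b$, three seeds suffice: from $a',b'$ the vertices $w_1',\dots,w_4'$ fire from above and produce both connecting edges, which act as $b$ in $R$, and the seed $a$ does the rest. Along $r_{23}'$ and $r_{23}$, four seeds are needed: by Lemma~\ref{lem:restrict}, $r_{23}$ together with the seeds in $R$ percolates in $R$, so there are at least two seeds in $R$, and for the same reason two in $R'$. By Proposition~\ref{prop:percolation} an alternating diagram $E$ on the second sum, with chains inserted, has $m(E)\ge4$, while its knot has bridge number at most $2+2-1=3$ by Lemma~\ref{lem:bsum}.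
\end{example}

The example concerns one diagram only. The place where a connected sum is formed can be moved along the summands without changing the number of crossings, so the knot has other diagrams of the same size. To remove this freedom we tie one summand to the other.

\section{The knot $K$}\label{sec:knot}

\subsection{Towers}

Use polar coordinates with radius $\rho$, and take six radial \emph{tracks} $1,\dots,6$ in cyclic order, with indices modulo $6$. A vertex with subscript $k,k+1$ lies on tracks $k$ and $k+1$. In all towers the sides are inner$\,|\,$outer.

The \emph{half tower} $H$ has vertices $U_{23},U_{45},U_{61}$ at radius $1$ and $V_{12},V_{34},V_{56}$ at radius $2$. Its edges are the \emph{inner caps} $i_{12},i_{34},i_{56}$, where $i_{k,k+1}$ joins the inner ends of tracks $k$ and $k+1$ (so $i_{12}$ joins $U_{61}$ and $U_{23}$); the edges $e_k$ on track $k$ from the $U$-vertex to the $V$-vertex; and legs $\ell_k$ on track $k$ going outward from the $V$-vertex. For instance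
\[
U_{23}:\{i_{12},i_{34}\}\,|\,\{e_2,e_3\},\qquad V_{12}:\{e_1,e_2\}\,|\,\{\ell_1,\ell_2\}.
\]

The \emph{short tower} $T_1$ is $H$ with the legs joined in pairs: $\ell_2,\ell_3$ to an edge $o_{23}$, $\ell_4,\ell_5$ to $o_{45}$, and $\ell_6,\ell_1$ to $o_{61}$.

The \emph{tall tower} $T_2$ (Figure~\ref{fig:tower}) continues $H$ outward. The legs become edges $g_k$ to vertices $W_{23},W_{45},W_{61}$ at radius $3$; edges $f_k$ on track $k$ lead from there to vertices $Z_{12},Z_{34},Z_{56}$ at radius $4$; and \emph{outer caps} $p_{23},p_{45},p_{61}$ join the outer ends of the tracks, so that $p_{23}$ joins $Z_{12}$ and $Z_{34}$. There are $12$ vertices and $24$ edges.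

In both towers the three inner caps percolate, the vertices firing outward level by level. The edge $g_2$ in the middle of $T_2$ will play the role of $r_{23}$ in Example~\ref{ex:small}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,font=\scriptsize]
\draw (0,0) circle (4);
\begin{scope}[every node/.style={circle,draw,fill=white,inner sep=0.8pt}]
\node (U23) at (30:0.9) {$U_{23}$}; \node (U45) at (270:0.9) {$U_{45}$}; \node (U61) at (150:0.9) {$U_{61}$};
\node (V12) at (90:1.9) {$V_{12}$}; \node (V34) at (330:1.9) {$V_{34}$}; \node (V56) at (210:1.9) {$V_{56}$};
\node (W23) at (30:3) {$W_{23}$}; \node (W45) at (270:3) {$W_{45}$}; \node (W61) at (150:3) {$W_{61}$};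
\node (Z12) at (90:4) {$Z_{12}$}; \node (Z34) at (330:4) {$Z_{34}$}; \node (Z56) at (210:4) {$Z_{56}$};
\end{scope}
\draw (U61) -- node[above]{$i_{12}$} (U23) -- (U45) -- (U61);
\draw (U23) -- node[right]{$e_2$} (V12) -- node[left]{$e_1$} (U61) -- (V56) -- (U45) -- (V34) -- node[right]{$e_3$} (U23);
\draw (W61) -- node[above]{$g_1$} (V12) -- node[above]{$g_2$} (W23) -- node[right]{$g_3$} (V34) -- (W45) -- (V56) -- (W61);
\draw (W61) -- node[above left]{$f_1$} (Z12) -- node[above right]{$f_2$} (W23) -- node[right]{$f_3$} (Z34) -- (W45) -- (Z56) -- (W61);
\node at (45:4.35) {$p_{23}$}; \node at (135:4.35) {$p_{61}$}; \node at (270:4.3) {$p_{45}$};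
\end{tikzpicture}
\caption{The tall tower $T_2$. Clockwise rotation by $120^\circ$ adds $2$ to all indices, which names the unlabeled edges. At each vertex the two edges of lower level (in the order $i,e,g,f,p$) form one side and the two edges of higher level form the other. The vertices $U,V$ with the edges $i,e$ and the inner ends of the edges $g$ form the half tower $H$.}\label{fig:tower}
\end{figure}

\subsection{The graph $\Gamma$}

Let $H'$ be a copy of $H$ with primed labels, reflected if necessary. Place it in the face of $T_2$ bounded by $g_1,f_1,f_2,g_2$, and attach its legs $\ell_2',\ell_3',\ell_4',\ell_5',\ell_6',\ell_1'$, in this cyclic order, as follows (Figure~\ref{fig:gamma}).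
\begin{itemize}
\item Delete $g_2$. The leg $x:=\ell_2'$ goes to $V_{12}$ and the leg $y:=\ell_3'$ goes to $W_{23}$; each takes the place of $g_2$ in the sides.
\item A new vertex $L$ subdivides $f_2$ into $f_2^-$ (ending at $W_{23}$) and $f_2^+$ (ending at $Z_{12}$). The legs $\ell_4',\ell_5'$ end at $L$, with sides $\{f_2^-,\ell_4'\}\,|\,\{\ell_5',f_2^+\}$.
\item A new vertex $L'$ subdivides $f_1$ into $f_1^-$ (ending at $W_{61}$) and $f_1^+$ (ending at $Z_{12}$). The legs $\ell_6',\ell_1'$ end at $L'$, with sides $\{f_1^-,\ell_1'\}\,|\,\{\ell_6',f_1^+\}$.
\end{itemize}
The result $\Gamma$ is a connected graph with sides, with $12+6+2=20$ vertices, $40$ edges and, by Euler's formula, $22$ faces. The sides at the ends of $x$ and $y$ are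
\[
\begin{array}{ll}
V_{12}:\{e_1,e_2\}\,|\,\{g_1,x\}, & W_{23}:\{y,g_3\}\,|\,\{f_2^-,f_3\},\\[2pt]
V'_{12}:\{e_1',e_2'\}\,|\,\{\ell_1',x\}, & V'_{34}:\{e_3',e_4'\}\,|\,\{y,\ell_4'\}.
\end{array}
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85,font=\scriptsize]
\begin{scope}[every node/.style={circle,draw,fill=white,inner sep=0.8pt}]
\node (V) at (0,0) {$V_{12}$}; \node (Wr) at (5,2) {$W_{23}$}; \node (Wl) at (-5,2) {$W_{61}$}; \node (Z) at (0,7.5) {$Z_{12}$};
\node[inner sep=2pt] (L) at (2.5,4.75) {$L$}; \node[inner sep=1.5pt] (M) at (-2.5,4.75) {$L'$};
\node (A) at (-1.47,2.25) {$V'_{12}$}; \node (B) at (1.47,2.25) {$V'_{34}$}; \node (C) at (0,4.8) {$V'_{56}$};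
\node (P) at (0,2.35) {$U'_{23}$}; \node (Q) at (0.65,3.48) {$U'_{45}$}; \node (S) at (-0.65,3.48) {$U'_{61}$};
\end{scope}
\draw (P)--(Q)--(S)--(P) (A)--(P)--(B)--(Q)--(C)--(S)--(A);
\draw (A) -- node[left]{$x$} (V) -- node[below left]{$g_1$} (Wl) -- node[above left]{$f_1^-$} (M) -- node[above left]{$f_1^+$} (Z) -- node[above right]{$f_2^+$} (L) -- node[above right]{$f_2^-$} (Wr) -- node[above]{$y$} (B);
\draw (B) -- node[right]{$\ell_4'$} (L) -- node[above]{$\ell_5'$} (C) -- node[above]{$\ell_6'$} (M) -- node[left]{$\ell_1'$} (A);
\draw[dashed] (V) -- node[below right]{$g_2$} (Wr);
\draw (V)--(-0.6,-0.9) node[left]{$e_1$} (V)--(0.6,-0.9) node[right]{$e_2$};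
\draw (Wr)--(5.3,1) node[right]{$g_3$} (Wr)--(6,2.2) node[right]{$f_3$} (Wl)--(-5.3,1) node[left]{$g_6$} (Wl)--(-6,2.2) node[left]{$f_6$};
\draw (Z)--(1.1,7.8) node[right]{$p_{23}$} (Z)--(-1.1,7.8) node[left]{$p_{61}$};
\end{tikzpicture}
\caption{The part of $\Gamma$ that differs from the tall tower $T_2$. The dashed edge $g_2$ is deleted, and the half tower $H'$ is attached to $V_{12}$, $W_{23}$ and to the new vertices $L$, $L'$. The sides at $L$ are $\{f_2^-,\ell_4'\}\,|\,\{\ell_5',f_2^+\}$, and at $L'$ they are $\{f_1^-,\ell_1'\}\,|\,\{\ell_6',f_1^+\}$.}\label{fig:gamma}
\end{figure}

Let $\Gamma_0$ be obtained from $\Gamma$ by removing $L$ and $L'$ and joining $\ell_4',\ell_5'$ to an edge $o'_{45}$, $\ell_6',\ell_1'$ to $o'_{61}$, $f_2^\pm$ to $f_2$, and $f_1^\pm$ to $f_1$. Then $\Gamma_0$ is a sum of a copy of $T_1$ and of $T_2$ along $o'_{23}$ and $g_2$. So $\Gamma$ is this sum with two clasps: of the three outer edges of the short tower, one is used to form the sum and the other two are hooked to the tall tower. With one clasp only, the six vertices of $H'$ would be joined to the rest by four edges; with two clasps they are joined by six, as the rigidity argument of Section~\ref{sec:rigid} requires.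

Let $G=\widehat\Gamma$, a graph with $80$ vertices, let $D$ be an alternating diagram with underlying graph $G$, and let $K$ be the link it represents.

\begin{lemma}\label{lem:knot}
$K$ is a knot.
\end{lemma}

\begin{proof}
We go straight through all chains. In a tower this means following the tracks. In $T_2$ the six caps join the tracks to one closed curve
\[
1,\ i_{12},\ 2,\ p_{23},\ 3,\ i_{34},\ 4,\ p_{45},\ 5,\ i_{56},\ 6,\ p_{61},\ 1 .
\]
At $L$ and $L'$ the edge $f_k^-$ continues to $f_k^+$, while $\ell_4'$ continues to $\ell_5'$ and $\ell_6'$ to $\ell_1'$. So tracks $1$ and $2$ are not interrupted there, and the tracks of $H'$ form the single arc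
\[
x,\ 2',\ i'_{12},\ 1',\ L',\ 6',\ i'_{56},\ 5',\ L,\ 4',\ i'_{34},\ 3',\ y ,
\]
which replaces $g_2$ in the closed curve.
\end{proof}

\section{Five seeds do not percolate}\label{sec:six}

\begin{proposition}\label{prop:six}
$\pi(\Gamma)\ge6$.
\end{proposition}

The clasps do not help percolation.

\begin{lemma}\label{lem:unclasp}
$\pi(\Gamma)\ge\pi(\Gamma_0)$.
\end{lemma}

\begin{proof}
Map each edge of $\Gamma$ to the edge of $\Gamma_0$ that contains it. Along a run from $\Sigma$ in $\Gamma$, the images of known edges stay in the closure of the image of $\Sigma$. Indeed, both sides of $L$ have image $\{f_2,o'_{45}\}$ and both sides of $L'$ have image $\{f_1,o'_{61}\}$, so firing $L$ or $L'$ adds no new image; and at every other vertex the sides in $\Gamma$ map to the sides in $\Gamma_0$. Hence the image of a percolating set percolates.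
\end{proof}

Let $T_1^\circ$ be $T_1$ cut along $o_{23}$, with legs $x$ at $V_{12}$ and $y$ at $V_{34}$, and let $T_2^\circ$ be $T_2$ cut along $g_2$, with legs $x$ at $V_{12}$ and $y$ at $W_{23}$. The graph $\Gamma_0$ consists of these two pieces, the first one primed, joined along $x$ and $y$.

\subsection{The tall tower}

We show that $g_2$ lies in no percolating set of three edges of $T_2$. The tool is a large supply of resolutions with three cycles.

\begin{lemma}\label{lem:matchings}
Every resolution of $H$ splits its edges into three arcs from leg to leg, and so induces a perfect matching of $\{\ell_1,\dots,\ell_6\}$. Each of the $15$ perfect matchings occurs.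
\end{lemma}

\begin{proof}
An arc that starts at a leg passes a $V$-vertex, an edge $e_j$, a $U$-vertex, a cap, a $U$-vertex, an edge $e_k$, a $V$-vertex, and ends at a leg. The six legs give three edge-disjoint arcs, which use up the three caps and the six edges $e_k$.

At each vertex the resolution either keeps the tracks or swaps them. Consider first the matching of $e_1,\dots,e_6$ induced by the caps and the $U$-vertices. At $U_{23}$, for instance, keeping the tracks pairs $i_{12}$ with $e_2$ and $i_{34}$ with $e_3$, and swapping pairs $i_{12}$ with $e_3$ and $i_{34}$ with $e_2$. Listing the ends of $i_{12},i_{34},i_{56}$ we obtain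
\[
\begin{array}{l|ccccc}
\text{swap at} & \text{none} & U_{23} & U_{45} & U_{61} & U_{23},\,U_{45}\\ \hline
\text{matching} & 12|34|56 & 13|24|56 & 12|35|46 & 26|34|15 & 13|25|46
\end{array}
\]
The $V$-vertices allow us to apply any of the transpositions of the \emph{blocks} $\{1,2\},\{3,4\},\{5,6\}$. Sort the matchings by the number of blocks matched within themselves. If there are two such blocks, there are three, and the matching is $12|34|56$. If there is exactly one, the other two blocks are matched to each other in one of two ways, which differ by a transposition of a block; columns two to four of the table supply one matching for each choice of the block. If there is none, then no two blocks are joined by two pairs (the third block would be matched within itself), so each two blocks are joined by one pair. Such a matching is determined by choosing in each block which element goes to which other block; the $8$ matchings of this kind form one orbit under the transpositions, and the last column lies in it. This accounts for $1+6+8=15$ matchings.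
\end{proof}

The edges $g_k$ divide $T_2$ into an inner half, which is $H$ with $\ell_k=g_k$, and an outer half with vertices $W,Z$. The outer half is isomorphic to $H$ as a graph with sides, by raising all indices by one:
\[
\begin{array}{c}
\ell_k\mapsto g_{k+1},\qquad e_k\mapsto f_{k+1},\qquad i_{k,k+1}\mapsto p_{k+1,k+2},\\[2pt]
V_{k,k+1}\mapsto W_{k+1,k+2},\qquad U_{k,k+1}\mapsto Z_{k+1,k+2}.
\end{array}
\]
By Lemma~\ref{lem:matchings}, any resolution of one half can be completed on the other half so that both halves induce the same matching of $g_1,\dots,g_6$. The resulting resolution of $T_2$ has exactly three admissible cycles, one for each matched pair.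

\begin{lemma}\label{lem:A}
In $T_2^\circ$, the legs $x,y$ together with at most two further edges do not percolate.
\end{lemma}

\begin{proof}
We first show that for every edge $a\neq g_2$ of $T_2$ there is a resolution of $T_2$ with three cycles such that $a$ and $g_2$ lie on the same cycle. If $a=g_k$, use on both halves a matching that contains the pair $\{g_2,g_k\}$. If $a$ lies in one of the halves, it suffices to resolve that half so that the arc starting from $g_2$ contains $a$. In $H$, an arc that starts from $\ell_1$ or from $\ell_2$ passes $V_{12}$ and can continue as
\[
e_1,i_{12},e_3;\qquad e_1,i_{56},e_4;\qquad e_1,i_{56},e_5;\qquad e_2,i_{12},e_6;\qquad e_2,i_{34}.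
\]
The vertices passed are $V_{12},U_{61},U_{23}$ in the first case, $V_{12},U_{61},U_{45}$ in the second and third, $V_{12},U_{23},U_{61}$ in the fourth and $V_{12},U_{23}$ in the fifth. No vertex is passed twice, so each start extends to a resolution, and together the starts contain all $e_k$ and all caps. The edge $g_2$ corresponds to $\ell_2$ in the inner half and to $\ell_1$ in the outer half, so both halves are covered.

Suppose the lemma fails. Adding seeds if necessary, we have a percolating set $\{x,y,a,b\}$ with $a,b\notin\{x,y\}$. Take three cycles with $a$ and $g_2$ on the same one. The other two are admissible cycles of $T_2^\circ$ that avoid $x,y,a$. By Lemma~\ref{lem:cycles} both contain $b$, but they are edge-disjoint.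
\end{proof}

\subsection{The short tower}

If $o_{23}$ had the same property in $T_1$, the argument of Example~\ref{ex:small} would finish the proof. It does not: $\{o_{23},o_{45},o_{61}\}$ percolates in $T_1$, the vertices firing inward. So two seeds in $T_1^\circ$ can suffice once both legs are known. The next lemma says that two are needed, and that one known leg is not enough. The sides of $T_1^\circ$ are
\[
\begin{array}{ll}
U_{23}:\{i_{12},i_{34}\}\,|\,\{e_2,e_3\}, & V_{12}:\{e_1,e_2\}\,|\,\{o_{61},x\},\\[2pt]
U_{45}:\{i_{34},i_{56}\}\,|\,\{e_4,e_5\}, & V_{34}:\{e_3,e_4\}\,|\,\{y,o_{45}\},\\[2pt]
U_{61}:\{i_{56},i_{12}\}\,|\,\{e_6,e_1\}, & V_{56}:\{e_5,e_6\}\,|\,\{o_{45},o_{61}\},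
\end{array}
\]
and in $T_1$ both $x$ and $y$ are replaced by $o_{23}$.

\begin{lemma}\label{lem:BC}
In $T_1^\circ$ the following sets do not percolate:
\begin{itemize}
\item[(a)] $\{x,y\}$ together with at most one further edge;
\item[(b)] $\{x\}$ together with at most two further edges, one of which may be $y$; and $\{y\}$ together with at most two further edges, one of which may be $x$.
\end{itemize}
\end{lemma}

\begin{proof}
The following are three decompositions of $T_1$ into admissible cycles. In each cycle the edges are listed in cyclic order; they alternate as cap, $e$, $o$, $e$, so the sides are crossed at every vertex.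
\[
\begin{array}{llll}
P_1: & \{i_{12},e_1,o_{23},e_3\}, & \{i_{34},e_2,o_{61},e_5\}, & \{i_{56},e_4,o_{45},e_6\};\\[2pt]
P_2: & \{i_{56},e_4,o_{23},e_1\}, & \{i_{12},e_6,o_{61},e_2\}, & \{i_{34},e_3,o_{45},e_5\};\\[2pt]
P_3: & \{i_{34},e_2,o_{23},e_4\}, & \{i_{12},e_6,o_{45},e_3\}, & \{i_{56},e_5,o_{61},e_1\}.
\end{array}
\]
In each row the second and third cycle are edge-disjoint admissible cycles of $T_1^\circ$ and contain neither $x$ nor $y$. By Lemma~\ref{lem:cycles} each contains a seed, which proves (a).

For (b), suppose after adding seeds that one leg and exactly two further edges $a,b$ percolate. In each row, the second and the third cycle contain exactly one of $a,b$ each. So $a,b$ are not legs and lie on none of the three cycles in the first column. These cover $i_{12},i_{34},i_{56},e_1,e_2,e_3,e_4$, so $a,b\in\{e_5,e_6,o_{45},o_{61}\}$. Row $P_1$ says that one of $a,b$ is in $\{e_5,o_{61}\}$ and the other in $\{e_6,o_{45}\}$. Row $P_2$ excludes the pairs $\{e_6,o_{61}\}$ and $\{e_5,o_{45}\}$. So $\{a,b\}$ is $\{e_5,e_6\}$ or $\{o_{45},o_{61}\}$, a side of $V_{56}$. In both cases $V_{56}$ fires and $e_5,e_6,o_{45},o_{61}$ are known.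

If the leg is $x$, then $V_{12}$ fires from $\{o_{61},x\}$ and gives $e_1,e_2$, and $U_{61}$ fires from $\{e_6,e_1\}$ and gives $i_{56},i_{12}$. Now $U_{23}$ knows only $i_{12},e_2$, the vertex $U_{45}$ only $i_{56},e_5$, and $V_{34}$ only $o_{45}$; none of them has a full side, and the run ends. If the leg is $y$, then $V_{34}$ fires from $\{y,o_{45}\}$ and gives $e_3,e_4$, and $U_{45}$ fires from $\{e_4,e_5\}$ and gives $i_{34},i_{56}$. Now $U_{23}$ knows only $i_{34},e_3$, the vertex $U_{61}$ only $i_{56},e_6$, and $V_{12}$ only $o_{61}$, and the run ends. In neither case are all edges known.
\end{proof}

\subsection{Reversal}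

One possibility remains: three seeds in $T_2^\circ$ might produce both legs without help, after which two seeds in $T_1^\circ$ would do. To exclude it we turn the process upside down. An arc whose two ends both point downward has one minimum fewer than it has maxima, and the minima become maxima when the height is reversed. The next lemma is the analog for runs.

\begin{lemma}\label{lem:D}
If a set $\Sigma_2$ of $s$ edges of $T_2^\circ$ other than $x,y$ percolates in $T_2^\circ$, then $x,y$ together with at most $s-1$ further edges percolate in $T_2^\circ$.
\end{lemma}

\begin{proof}
Starting from $\Sigma_2$, fire the $12$ vertices one after another, each exactly once. This is possible: if no unfired vertex has a known side, then the known set is closed, so it contains all edges, and then there is no unfired vertex. For each vertex call the side from which it fires its \emph{in} side and the other its \emph{out} side. An edge becomes known only as a seed or by the firing of one of its ends. Hence an edge that is \emph{in} at the end that fires first is a seed, and both legs are \emph{out} at their vertices. Each of the other edges has two distinct ends, an earlier and a later one. Let $n_{\mathrm{ii}},n_{\mathrm{io}},n_{\mathrm{oi}},n_{\mathrm{oo}}$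 be the numbers of these edges of type (in, in), (in, out), (out, in), (out, out) at the (earlier, later) end. Then $n_{\mathrm{ii}}+n_{\mathrm{io}}\le s$. Each vertex has two \emph{in} and two \emph{out} edges, so
\[
2n_{\mathrm{ii}}+n_{\mathrm{io}}+n_{\mathrm{oi}}=24=n_{\mathrm{io}}+n_{\mathrm{oi}}+2n_{\mathrm{oo}}+2 ,
\]
and therefore $n_{\mathrm{oo}}=n_{\mathrm{ii}}-1$.

Now take as seeds $x$, $y$ and all edges of type (in, out) or (out, out); the latter number $n_{\mathrm{io}}+n_{\mathrm{ii}}-1\le s-1$. Fire the vertices in the reverse order, each from its \emph{out} side. When it is the turn of $v$, an \emph{out} edge $z$ of $v$ is a new seed unless it has type (out, in) with earlier end $v$. In that case $z$ is an \emph{in} edge at its later end, which has already fired in the reverse order and has produced $z$. So all vertices fire, and all edges become known.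
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:six}]
By Lemma~\ref{lem:unclasp} it suffices to show $\pi(\Gamma_0)\ge6$. Suppose $\Sigma$ percolates in $\Gamma_0$ and $|\Sigma|\le5$. Fix a run. Let $\Sigma_1,\Sigma_2$ be the sets of seeds other than $x,y$ in $T_1^\circ$ and $T_2^\circ$, and let $\Sigma_c=\Sigma\cap\{x,y\}$. By Lemma~\ref{lem:restrict}, $\{x,y\}\cup\Sigma_2$ percolates in $T_2^\circ$, so $|\Sigma_2|\ge3$ by Lemma~\ref{lem:A}, and hence $|\Sigma_1|+|\Sigma_c|\le2$. Let $F\subset\{x,y\}\setminus\Sigma_c$ be the set of connecting edges that first become known by the firing of a vertex of $T_2^\circ$. In the notation of Lemma~\ref{lem:restrict}, $J_1=F\cup\Sigma_c$ and $J_2=\{x,y\}\setminus F$.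

If $|F|\le1$, then the set $F\cup\Sigma_c\cup\Sigma_1$, which percolates in $T_1^\circ$, is contained in the union of $\{x\}$ or $\{y\}$ with the at most two edges of $\Sigma_c\cup\Sigma_1$. This contradicts Lemma~\ref{lem:BC}(b).

If $|F|=2$, then $J_2=\emptyset$, so $\Sigma_2$ alone percolates in $T_2^\circ$. Since $\{x,y\}\cup\Sigma_1$ percolates in $T_1^\circ$, Lemma~\ref{lem:BC}(a) gives $|\Sigma_1|\ge2$, so $|\Sigma_2|\le3$. By Lemma~\ref{lem:D}, $x,y$ and at most two further edges percolate in $T_2^\circ$, which contradicts Lemma~\ref{lem:A}.
\end{proof}

\section{All minimal diagrams have the same graph}\label{sec:rigid}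

Propositions~\ref{prop:percolation} and~\ref{prop:six} give $m(D)\ge6$. To extend this to all minimal diagrams of $K$ we use (F). A flype is performed along circles that meet the diagram in four points, so we must know all edge cuts of $G$ with at most four edges.

\subsection{Small edge cuts}

For a set $X$ of vertices let $\delta(X)$ be the number of edges between $X$ and its complement; these edges form the \emph{cut} of $X$. A \emph{bond} is a minimal nonempty cut. We recall three facts about a connected plane graph: every cut is a disjoint union of bonds; deleting a bond leaves exactly two components; and a set of edges is a bond if and only if the dual edges form a cycle of the dual graph.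

\begin{lemma}\label{lem:cutsGamma}
Let $X$ be a set of vertices of $\Gamma$ with $\emptyset\neq X\neq V(\Gamma)$. Then $\delta(X)\ge4$, and $\delta(X)\le4$ implies $|X|=1$ or $|X|=19$.
\end{lemma}

\begin{proof}
We name the faces. In $T_2$, from the center outward, there are the central triangle $\alpha$; triangles $A_{12},A_{34},A_{56}$ just inside the $V$-vertices; quadrilaterals $\beta_{23},\beta_{45},\beta_{61}$ between $U$- and $W$-vertices with the same index; quadrilaterals $C_{12},C_{34},C_{56}$ between $V$- and $Z$-vertices with the same index; triangles $\epsilon_{23},\epsilon_{45},\epsilon_{61}$ just outside the $W$-vertices; and the outer face $O$. In $\Gamma$, the half tower $H'$ contributes $\alpha'$, $A'_{12},A'_{34},A'_{56}$, and faces $\beta'_{45},\beta'_{61}$ with outer corners at $L,L'$. The face $\beta_{23}$ is enlarged to a face $\beta_*$ bounded by $e_2,x,e_2',e_3',y,g_3,e_3$, and what remains of $C_{12}$ consists of three faces $C_1,C_2,C_3$ just outside $V'_{34},V'_{56},V'_{12}$. Color the faces with Greek names black and the others white; this is a checkerboard coloring. The table lists the white faces with their boundary edges in cyclic order and, in parentheses, the black face across each edge.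

\begin{center}
\begin{tabular}{l|l}
white face & edges (black neighbor)\\ \hline
$A_{12}$ & $i_{12}(\alpha),\ e_2(\beta_*),\ e_1(\beta_{61})$\\
$A_{34}$ & $i_{34}(\alpha),\ e_4(\beta_{45}),\ e_3(\beta_*)$\\
$A_{56}$ & $i_{56}(\alpha),\ e_6(\beta_{61}),\ e_5(\beta_{45})$\\
$C_{34}$ & $g_3(\beta_*),\ f_3(\epsilon_{23}),\ f_4(\epsilon_{45}),\ g_4(\beta_{45})$\\
$C_{56}$ & $g_5(\beta_{45}),\ f_5(\epsilon_{45}),\ f_6(\epsilon_{61}),\ g_6(\beta_{61})$\\
$C_1$ & $y(\beta_*),\ f_2^-(\epsilon_{23}),\ \ell_4'(\beta'_{45})$\\
$C_2$ & $\ell_5'(\beta'_{45}),\ f_2^+(\epsilon_{23}),\ f_1^+(\epsilon_{61}),\ \ell_6'(\beta'_{61})$\\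
$C_3$ & $\ell_1'(\beta'_{61}),\ f_1^-(\epsilon_{61}),\ g_1(\beta_{61}),\ x(\beta_*)$\\
$O$ & $p_{23}(\epsilon_{23}),\ p_{45}(\epsilon_{45}),\ p_{61}(\epsilon_{61})$\\
$A'_{12}$ & $i'_{12}(\alpha'),\ e_2'(\beta_*),\ e_1'(\beta'_{61})$\\
$A'_{34}$ & $i'_{34}(\alpha'),\ e_4'(\beta'_{45}),\ e_3'(\beta_*)$\\
$A'_{56}$ & $i'_{56}(\alpha'),\ e_6'(\beta'_{61}),\ e_5'(\beta'_{45})$
\end{tabular}
\end{center}

There are $12$ white and $10$ black faces, and each of the $40$ edges occurs once. The dual graph is bipartite, and it is simple because no row repeats a black face. So dual cycles have length at least $4$.

We determine the dual $4$-cycles. Suppose two black faces have a common white neighbor $w$. Either they lie across consecutive edges of $w$; then these edges meet at a vertex $v$, the face $w$ is a white face at $v$, and the two black faces are the black faces at $v$. Or they lie across opposite edges of $w$, and $w$ is one of the quadrilaterals $C_{34},C_{56},C_2,C_3$. The pairs of black faces at the $20$ vertices are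
\[
\begin{array}{llll}
U_{23}:\alpha\beta_* & U_{45}:\alpha\beta_{45} & U_{61}:\alpha\beta_{61} & V_{12}:\beta_*\beta_{61}\\
V_{34}:\beta_*\beta_{45} & V_{56}:\beta_{45}\beta_{61} & W_{23}:\beta_*\epsilon_{23} & W_{45}:\beta_{45}\epsilon_{45}\\
W_{61}:\beta_{61}\epsilon_{61} & Z_{12}:\epsilon_{23}\epsilon_{61} & Z_{34}:\epsilon_{23}\epsilon_{45} & Z_{56}:\epsilon_{45}\epsilon_{61}\\
U'_{23}:\alpha'\beta_* & U'_{45}:\alpha'\beta'_{45} & U'_{61}:\alpha'\beta'_{61} & V'_{12}:\beta_*\beta'_{61}\\
V'_{34}:\beta_*\beta'_{45} & V'_{56}:\beta'_{45}\beta'_{61} & L:\epsilon_{23}\beta'_{45} & L':\epsilon_{61}\beta'_{61}
\end{array}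
\]
and the pairs across opposite edges of the quadrilaterals are
\[
\begin{array}{ll}
C_{34}:\ \beta_*\epsilon_{45},\ \epsilon_{23}\beta_{45}; & C_{56}:\ \beta_{45}\epsilon_{61},\ \epsilon_{45}\beta_{61};\\[2pt]
C_2:\ \beta'_{45}\epsilon_{61},\ \epsilon_{23}\beta'_{61}; & C_3:\ \beta'_{61}\beta_{61},\ \epsilon_{61}\beta_* .
\end{array}
\]
These $28$ pairs are distinct. So a pair of the second list has only one common white neighbor, and the common white neighbors of the pair at $v$ are white faces at $v$. A dual $4$-cycle consists of two black faces and two distinct common white neighbors; hence these are the four faces at a vertex $v$. The four edges at $v$ separate each of the two black faces from each of the two white ones, and the dual graph is simple, so the cycle consists of the duals of the four edges at $v$.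

The cut of $X$ is nonempty since $\Gamma$ is connected, and each of its bonds has at least four edges. So $\delta(X)\ge4$, and if $\delta(X)\le4$ the cut is a single bond, formed by the four edges at some $v$. Deleting it leaves two components, one of which is $\{v\}$, and $X$ is one of them.
\end{proof}

A \emph{segment} is a nonempty set of consecutive vertices of one chain of $G$. It has at most four elements.

\begin{lemma}\label{lem:cutsG}
Let $\emptyset\ne S\ne V(G)$ with $\delta_G(S)\le4$. Then $\delta_G(S)=4$, and $S$ or its complement is a segment.
\end{lemma}

\begin{proof}
Give the vertices of $S$ the label $1$ and the others the label $0$. Let $t$ be the total number of label changes between consecutive vertices of chains, and let $u$ be the number of edges of $\Gamma$ whose ends have different labels. Each change cuts two bigon edges, so $2t+u=\delta_G(S)\le4$. Let $X_j$ be the set of vertices of $\Gamma$ whose whole chain has label $j$.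

\emph{Case $t=0$.} The sets $X_0,X_1$ are nonempty and partition $V(\Gamma)$, and $u=\delta_\Gamma(X_0)\le4$. By Lemma~\ref{lem:cutsGamma}, $u=4$ and one of the sets is a single vertex, so $S$ or its complement is a full chain.

\emph{Case $t=1$.} Let the change be in the chain of $v$; we have $u\le2$. An edge of $\Gamma$ leaving $X_j$ is counted by $u$, or it goes to the end of the chain of $v$ with label $j$, which carries two edges of $\Gamma$. So $\delta_\Gamma(X_j)\le u+2\le4$, and $|X_j|\in\{0,1,19\}$ by Lemma~\ref{lem:cutsGamma}. Since $|X_0|+|X_1|=19$, some $X_j$ is empty. Then the vertices with label $j$ form a segment at one end of the chain of $v$. The two edges of $\Gamma$ at that end lead to other chains, which have the other label, so $u=2$ and $\delta_G(S)=4$.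

\emph{Case $t=2$.} Now $u=0$ and $\delta_G(S)=4$. If both changes are in one chain, then the two ends of every chain have equal labels. Since $u=0$ and $\Gamma$ is connected, all chain ends have the same label, and the other label occupies a segment in the interior of one chain. If the changes are in two different chains, then an edge leaving $X_j$ goes to the end with label $j$ of one of these two chains, so $\delta_\Gamma(X_j)\le4$ and $|X_j|\in\{0,1,19\}$ for $j=0,1$. This contradicts $|X_0|+|X_1|=18$.
\end{proof}

\begin{corollary}\label{cor:prime}
The diagram $D$ is prime and reduced, the knot $K$ is prime, and $c(K)=\operatorname{span}V_K=80$.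
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:cutsG}, every nonempty proper set $S$ of vertices of $G$ has $\delta_G(S)\ge4$. A circle that meets $D$ in two points and has crossings on both sides would give $\delta_G(S)\le2$, so $D$ is prime. If $c$ were nugatory, let $S$ be the set of crossings on one side of the circle through $c$. If $S\neq\emptyset$ then $\delta_G(S)\le2$, and if $S=\emptyset$ then the two edge ends on that side belong to a loop at $c$, which $G$ does not have. So $D$ is reduced. By (M) the knot $K$ is prime. By (J), $\operatorname{span}V_K=80$ and every diagram of $K$ has at least $80$ crossings.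
\end{proof}

\subsection{Rows}

For $m\ge1$ let $\mathrm{Row}_m$ be a round disc with four boundary points NW, SW, NE, SE that contains a horizontal row of $m$ vertices, consecutive ones joined by two edges bounding a bigon, the leftmost vertex joined to NW and SW and the rightmost to NE and SE. Let $\mathrm{Row}_0$ be the disc with two disjoint arcs from NW to NE and from SW to SE. All rows are drawn symmetric under reflection in the horizontal axis. Placing $\mathrm{Row}_m$ and $\mathrm{Row}_{m'}$ side by side and joining the facing ends by two parallel arcs gives $\mathrm{Row}_{m+m'}$. A segment has a left pair and a right pair of edges leaving it, as seen in its chain.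

\begin{lemma}\label{lem:row}
Let $R\subset S^2$ be a disc whose boundary meets $G$ transversally in four points that are not vertices, and suppose the set of vertices in $R$ is a segment $S$ with $|S|=m$. Then the four edges leaving $S$ meet $\partial R$ in one point each. Let $\psi$ be an orientation-preserving homeomorphism from $\partial R$ to the boundary of $\mathrm{Row}_m$ that sends the points on one pair of these edges to $\{\mathrm{NW},\mathrm{SW}\}$ and the points on the other pair to $\{\mathrm{NE},\mathrm{SE}\}$. Then $\psi$ extends to a homeomorphism $(R,R\cap G)\to\mathrm{Row}_m$.
\end{lemma}

\begin{proof}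
Each of the $\delta_G(S)=4$ edges leaving $S$ meets $\partial R$, so each meets it exactly once and no other edge does. Hence $R\cap G$ consists of initial arcs of these four edges and of the edges with both ends in $S$. There are $(4m-4)/2=2(m-1)$ of the latter, so they are the bigon edges of the segment. The circle $\partial R$ is disjoint from the boundary of each of these bigons, and it does not lie inside the bigon because it meets $G$. So the closed bigons lie in the interior of $R$. A thin neighborhood of the union of $S$ and the bigons is a disc, and its complement in $R$ is an annulus crossed by four disjoint arcs. The same description holds for $\mathrm{Row}_m$. Map the inner disc to the inner disc so that the four edge ends correspond as prescribed by $\psi$; this is possible because the cyclic orders agree and pairs go to pairs. Then extend over the four rectangles into which the arcs cut the annulus, using $\psi$ on their outer sides.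
\end{proof}

\subsection{Flypes}\label{sec:flypes}

Fix a great circle of $S^2$, the \emph{axis}, with a direction called east, and let $\iota$ be the reflection of $S^2$ in the axis. A flype applies to a diagram in the following position. Four disjoint discs $\Delta_1,R,\Delta_2,Q$, each invariant under $\iota$, lie along the axis in this cyclic order. The diagram meets the boundary of each disc in four points, two west and two east, and outside the discs it consists of eight crossing-free arcs, two between each pair of consecutive discs, interchanged by $\iota$. The disc $\Delta_1$ contains a single crossing $c$, as in $\mathrm{Row}_1$, and $\Delta_2$ contains two arcs, as in $\mathrm{Row}_0$. The \emph{flype} turns the tangle over $R$ by a half turn about the axis; this undoes the crossing in $\Delta_1$ and creates one in $\Delta_2$. On underlying graphs, the content of $R$ is replaced by its image under $\iota$, and the contents of $\Delta_1$ and $\Delta_2$ are exchanged.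

Apply $\iota$ to the new graph. The content of $R$ returns to its original form, the content of $Q$ is reflected, and the contents of $\Delta_1,\Delta_2$ remain exchanged. Thus, up to homeomorphism of $S^2$, the move on graphs is symmetric in $R$ and $Q$.

\begin{lemma}\label{lem:flype}
A flype on a diagram with underlying graph homeomorphic to $G$ gives a diagram with underlying graph homeomorphic to $G$.
\end{lemma}

\begin{proof}
Identify the graph with $G$, and let $S$ and $S'$ be the sets of vertices in $R$ and $Q$, so that $V(G)$ is the disjoint union of $S$, $S'$ and $\{c\}$, and $\delta_G(S),\delta_G(S')\le4$. One of $S,S'$ is empty or a segment. For if $S$ is neither, then $S'\cup\{c\}$ is a segment by Lemma~\ref{lem:cutsG}, so $|S'|\le3$; the complement of $S'$ has at least $77$ vertices and is not a segment, so $S'$ is empty or, by Lemma~\ref{lem:cutsG} again, a segment. By the symmetry above we may assume that $S$ is empty or a segment. Put $m=|S|\le4$.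

We claim that $(R,R\cap G)$ is homeomorphic to $\mathrm{Row}_m$ by a homeomorphism $\Psi$ that sends west points to west points and on $\partial R$ intertwines $\iota$ with the reflection of $\mathrm{Row}_m$. If $m=0$, then $R\cap G$ consists of two disjoint arcs, because $G$ is connected. An arc joining the two west points would close up to a loop at $c$, so the arcs run from west to east, as in $\mathrm{Row}_0$, and the homeomorphism can be prescribed on the boundary. Let $m\ge1$. The complement of $S\cup\{c\}$ is $S'$, which has at least $75$ vertices and $\delta_G(S')\le4$. By Lemma~\ref{lem:cutsG}, $S\cup\{c\}$ is a segment, and $c$ is at one end of it because $S$ is a segment too. By Lemma~\ref{lem:row} the two west points of $\partial R$ lie on two different edges leaving $S$, and these edges continue westward to $c$. Since $\Gamma$ has no loops, the only edges from $c$ to $S$ are the two bigon edges between $c$ and its neighbor in the chain, and they form one of the two pairs of edges leaving $S$. Now Lemma~\ref{lem:row} gives $\Psi$.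

Conjugating $\Psi$ by the two reflections gives a homeomorphism from $(R,\iota(R\cap G))$ to the reflected row, which is $\mathrm{Row}_m$, with the same boundary values as $\Psi$. So the reflected content of $R$ is again $\mathrm{Row}_m$ relative to the boundary. The disc complementary to $Q$ carries $\mathrm{Row}_1,\mathrm{Row}_m,\mathrm{Row}_0$ side by side before the flype and $\mathrm{Row}_0,\mathrm{Row}_m,\mathrm{Row}_1$ after it. Both are $\mathrm{Row}_{m+1}$ relative to the boundary, and nothing changes in $Q$.
\end{proof}

\subsection{Minimal diagrams}

The following consequence of (J) will be used for $K$ and for $K_n$.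

\begin{lemma}\label{lem:decomp}
Let $E$ be a diagram with $n\geq1$ crossings of a knot $J$ with $\operatorname{span}V_J=n$. Write $E$ as an iterated sum of prime diagrams $E_1,\dots,E_r$ with $n_i\ge1$ crossings. Then each $E_i$ is alternating and reduced, has $\operatorname{span}V(E_i)=n_i$, and represents a prime knot.
\end{lemma}

\begin{proof}
By (J), $n=\operatorname{span}V_J=\sum_i\operatorname{span}V(E_i)\le\sum_in_i=n$. So $\operatorname{span}V(E_i)=n_i$ for all $i$, and the strict inequality in (J) shows that $E_i$ is alternating. Suppose $c$ is nugatory in $E_i$. Push the circle through $c$ off $c$ into one of its sides. The new circle meets $E_i$ in two points and has $c$ on one side, so by primeness there is no crossing on the other. Doing this for both sides shows that $c$ is the only crossing. Then $E_i$ is a diagram of the unknot with $n_i=1$ and span $0$, a contradiction. So $E_i$ is reduced, and by (M) it represents a prime knot.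
\end{proof}

\begin{proposition}\label{prop:minimal}
Every diagram $E$ of $K$ with $80$ crossings is alternating, its underlying graph is homeomorphic to $G$ on $S^2$ (possibly by an orientation-reversing homeomorphism), and $m(E)\ge6$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:decomp} to $E$, using $\operatorname{span}V_K=80$. Each $E_i$ represents a nontrivial knot and $K$ is prime, so $r=1$. Thus $E$ is reduced, prime and alternating, as is $D$. By (F) the two diagrams are related by flypes and a homeomorphism of $(S^3,S^2)$. Flypes preserve the homeomorphism type of the graph by Lemma~\ref{lem:flype}, and the homeomorphism of pairs restricts to $S^2$. Finally $m(E)\ge\pi(\Gamma)\ge6$ by Propositions~\ref{prop:percolation} and~\ref{prop:six}.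
\end{proof}

\section{An embedding with five maxima}\label{sec:five}

Let $\mathcal T$ be the part of $D$ that comes from $H'$, a tangle diagram in a disc with six ends $\ell_1',\ x=\ell_2',\ y=\ell_3',\ \ell_4',\ \ell_5',\ \ell_6'$. Let $\Theta$ be obtained from $D$ by collapsing the disc of $\mathcal T$ to a $6$-valent vertex $\tau$. We put heights on $\mathcal T$ and on $\Theta$, each with three maxima, and then move $\mathcal T$ to a maximum of $\Theta$, as in Lemma~\ref{lem:bsum}. What has to be checked is that the clasped legs can follow without creating maxima.

\subsection{Heights on $\mathcal T$ and $\Theta$}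

Draw $H'$ with chains in its own polar coordinates, with radius $\rho'$. Draw the chains radially, so that $\rho'$ has nonzero derivative along the curves except for one nondegenerate minimum on each of $i'_{12},i'_{34},i'_{56}$. Lemma~\ref{lem:tilt} with $f=-\rho'$ gives a height function $\eta'$ on the three arcs of $\mathcal T$ that respects the crossings, has one maximum on each arc and no other critical point, and so decreases toward all six ends. Heights only have to satisfy the inequalities at the crossings, so $\eta'$, and $\eta'$ plus any constant, can be used for every drawing of $\mathcal T$.

Draw $T_2$ with chains in the same way, in polar coordinates with radius $\rho$: chains are radial, each inner cap has one minimum of $\rho$, and each outer cap has one maximum. In the region between tracks $1$ and $2$ and radii $2$ and $4$ draw the rest of $\Theta$ as follows.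
\begin{itemize}
\item The vertex $\tau$ lies on track $2$ at radius $2.5$; the edge $x$ runs inward and $y$ runs outward from $\tau$ along track $2$.
\item The chain of $L$ is radial, at radii from $3.4$ to $3.6$, and twists track $2$ with a parallel segment $a_L$ next to it inside the region. The chain of $L'$ lies at the same radii and twists track $1$ with a parallel segment $a_{L'}$ inside the region. Thus $f_2^\pm$ lie on track $2$ and $f_1^\pm$ on track $1$.
\item The edges leave $\tau$ in the cyclic order $y,\ell_4',\ell_5',\ell_6',\ell_1',x$, all except $x$ with $\rho$ increasing. The edges $\ell_4'$ and $\ell_1'$ go monotonically to the inner ends of $a_L$ and $a_{L'}$. The edges $\ell_5'$ and $\ell_6'$ run outward between them, pass between $a_L$ and $a_{L'}$ up to radius $3.7$, and turn back to the outer ends of $a_L$ and $a_{L'}$ respectively.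
\end{itemize}
The four edges $\ell'_k$ are disjoint apart from $\tau$. This drawing represents $\Theta$: if $\tau$ and its six edges are removed, they leave a face that is a disc with six attaching points on its boundary, and a vertex joined to these points by six disjoint arcs is unique up to a homeomorphism of the disc that fixes the boundary.

Along $\Theta$ the function $\rho$ has minima only at one point of each of $i_{12},i_{34},i_{56}$, and maxima only at one point of each of $p_{23},p_{45},p_{61},\ell_5',\ell_6'$. We take them nondegenerate; they are away from the crossings, and elsewhere $\rho$ has nonzero derivative. Lemma~\ref{lem:tilt} with $f=-\rho$ lifts $\Theta$ to a knotted graph $\widetilde\Theta\subset\mathbb R^3$ that lies on the cone $z=-\rho$ away from the crossings and has exactly three maxima, on $i_{12},i_{34},i_{56}$. At $\tau$ the height increases along $x$ and decreases along the other five edges.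

If we insert $\mathcal T$ at $\tau$ with heights $\eta'$ plus a large constant and let all six ends descend to $\widetilde\Theta$, then a minimum appears on $x$ and we obtain an embedding with diagram $D$ and $3+3=6$ maxima. Together with Proposition~\ref{prop:minimal} this gives $m(D)=6$. To save a maximum we must leave the diagram $D$.

\subsection{Sliding the tangle}

\begin{proposition}\label{prop:five}
$b(K)\le5$.
\end{proposition}

\begin{proof}
\emph{The tube.} Let $q$ be the maximum of $\widetilde\Theta$ on $i_{12}$. Starting at $\tau$ along $x$ and going straight through the chain of $V_{12}$, the edge $e_2$ and the chain of $U_{23}$, we follow track $2$ and arrive on $i_{12}$ at $q$. Extend this path slightly beyond $q$ along the cap and slightly backward beyond $\tau$ along $y$. This gives an arc $\kappa:[0,1]\to\widetilde\Theta$ with $\kappa(s_\tau)=\tau$ and $\kappa(s_q)=q$, where $0<s_\tau<s_q<1$. On $[0,s_q]$ the radius $\rho$ decreases strictly, so $p\circ\kappa$ is an embedding. The height $z_\kappa(s)=h(\kappa(s))$ has positive derivative on $[0,s_q)$ and negative derivative on $(s_q,1]$. The arc passes eight crossings, all at parameters strictly between $s_\tau$ and $s_q$.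

Choose a thin band $\beta:[-1,1]\times[0,1]\to\mathbb R^2$ with core $\beta(0,s)=p(\kappa(s))$, such that near $\tau$ the arcs $s=\text{const}$ lie on circles $\rho=\text{const}$. Let
\[
N=\{(\beta(u,s),\,z_\kappa(s)+w)\;:\;|u|\le1,\ 0\le s\le1,\ |w|\le\varepsilon\},
\]
with coordinates $(u,s,w)$. For a thin band, $\Theta$ meets the band in the core, in eight short arcs that cross the core, and in initial arcs of $\ell_4',\ell_5',\ell_6',\ell_1'$. At each of the eight crossings the two heights differ, so the lifts of the eight arcs miss $N$ if the band is thin and $\varepsilon$ is small. Near $\tau$ the cone $z=-\rho$ is the surface $w=0$. The four edges $\ell_k'$ leave $\tau$ transversally to the circles $\rho=\text{const}$, so after shortening the backward extension of $\kappa$ they leave $N$ through the face $s=0$. Hence $\widetilde\Theta\cap N$ lies in $w=0$ and consists of the core for $s\ge s_\tau$ and of five arcs from the face $s=0$ to $\tau$ (on $y$ and on the four $\ell_k'$), each of which is a graph $u=u_j(s)$.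

Choose $0<s_0<s_\tau<s_0'$ with $s_0'$ smaller than the parameters of the eight crossings. We obtain an embedding of $K$, also denoted $K$, by inserting $\mathcal T$ in a small disc around $\tau$ within $s_0<s<s_0'$, with heights in $|w|<\varepsilon/2$. Then $K\cap N$ consists of five graphs in $w=0$ for $s\le s_0$, the tangle with short extensions of its six ends for $s_0\le s\le s_0'$, and the core for $s\ge s_0'$.

\emph{The isotopy.} Choose $s_1<s_q<s_1'<1$ so close to $s_q$ that the rectangle $P=\beta([-1,1]\times[s_1,s_1'])$ misses the eight crossing arcs. Let $\varphi_t$, $0\le t\le1$, be an isotopy of $[0,1]$ from the identity, fixed near $0$ and $1$, with $\varphi_1([s_0,s_0'])=[s_1,s_1']$. The compact set $K\cap N$ avoids the faces $|u|=1$ and $|w|=\varepsilon$. Let $\lambda(u,w)\in[0,1]$ be smooth, equal to $0$ near these faces and equal to $1$ at all $(u,w)$ that occur on $K\cap N$. The maps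
\[
\Phi_t(u,s,w)=(u,\ \varphi_{t\lambda(u,w)}(s),\ w)
\]
are diffeomorphisms of $N$ fixed near $\partial N$, so they extend by the identity to an isotopy of $\mathbb R^3$. Let $K^*=\Phi_1(K)$. It agrees with $\widetilde\Theta$ outside $N$. Inside $N$ it consists of five graphs in $w=0$ for $s\le s_1$, on which the height is $z_\kappa(s)$; the core for $s\ge s_1'$; and a part over $P$.

\emph{New heights over $P$.} The part of $K^*$ outside $N$ projects to the band only in the eight crossing arcs, so over $P$ there is nothing but the image of the slab $s_0\le s\le s_0'$. Since $\Phi_1$ acts on $K\cap N$ by $(u,s,w)\mapsto(u,\varphi_1(s),w)$, the diagram in $P$ consists of $\mathcal T$, with its crossing information, in a disc $\Delta_0$, and six disjoint crossing-free arcs from $\partial\Delta_0$ to $\partial P$. We change the heights over $P$, keeping them near $\partial P$; by convexity of \eqref{eq:heights} this does not change the knot type. Over $\Delta_0$ use $\eta'$ plus a constant so large that all these heights exceed the heights at $\partial P$. Let the height decrease with nonzero derivative along each of the six arcs from $\partial\Delta_0$ to $\partial P$. This fits smoothly at both ends. At $\partial\Delta_0$ the function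 $\eta'$ decreases outward. At the side $s=s_1$ the five strands have height $z_\kappa(s)$, which decreases as one leaves $P$ because $s_1<s_q$. At the side $s=s_1'$ the core has height $z_\kappa(s)$, which decreases as one leaves $P$ because $s_1'>s_q$. This last point is where the position at a maximum is used.

\emph{Counting.} The height function of the resulting embedding is Morse. Over $P$ it has three maxima, on $i'_{12},i'_{34},i'_{56}$. In the rest of $N$ it has no critical point, and at the faces $s=0$ and $s=1$ the strands continue smoothly into $\widetilde\Theta$, where the isotopy is the identity. Outside $N$ the maxima are those of $\widetilde\Theta$ other than $q$, one on $i_{34}$ and one on $i_{56}$. The total is five.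
\end{proof}

\begin{remark}
Each of the eight crossings on $\kappa$ is replaced by five crossings, one for each trailing strand. So the embedding with five maxima has a diagram with $80-8+40=112$ crossings.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:knot} and Corollary~\ref{cor:prime}, $K$ is a prime alternating knot with $c(K)=80$, and $b(K)\le5$ by Proposition~\ref{prop:five}. If $\gamma\in\mathcal C(K)$ and $h|_\gamma$ is Morse, then the diagram $E$ of $\gamma$ has $80$ crossings, and $\gamma$ has at least $m(E)\ge6$ maxima by Proposition~\ref{prop:minimal}. An embedding in $\mathcal B(K)$ has $b(K)\le5$ maxima. Hence $\mathcal C(K)\cap\mathcal B(K)=\emptyset$.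
\end{proof}

\section{Connected sums}\label{sec:sums}

Example~\ref{ex:small} shows that a sum of diagrams may save no maximum. For Theorem~\ref{thm:sums} we need the opposite bound: it saves at most one.

\begin{lemma}\label{lem:msum}
If $E=E'\#E''$, then $m(E)\ge m(E')+m(E'')-1$.
\end{lemma}

\begin{proof}
Let $C$ be the circle along which the sum is formed, meeting $E$ in $q_1,q_2$, and let $\eta$ be a Morse function with $k=m(E)$ maxima satisfying \eqref{eq:heights}. After moving $C$ slightly, $q_1$ and $q_2$ are regular points of $\eta$ with different heights, say $\eta(q_1)>\eta(q_2)$. They divide the knot into two arcs. Close each of them by an arc that projects to an arc of $C$ and whose height decreases strictly from $q_1$ to $q_2$. Near $q_1$ and $q_2$ there are no crossings, so we may smooth the planar curve and the height function independently, creating a nondegenerate critical point only where the height changes from increasing to decreasing or conversely. This gives embeddings with diagrams $E'$ and $E''$.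

At $q_2$ the closing arc arrives descending, so either no critical point or a minimum is created. At $q_1$ the closing arc leaves descending, so a maximum is created exactly when the height on the original arc increases toward $q_1$. Since $\eta$ is strictly monotone through $q_1$, this happens for exactly one of the two arcs. The two embeddings have $k+1$ maxima in total, so $m(E')+m(E'')\le k+1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sums}]
By Lemma~\ref{lem:bsum} and Proposition~\ref{prop:five}, $b(K_n)\le5n-(n-1)=4n+1$.

By (J), $\operatorname{span}V_{K_n}=80n$, so $c(K_n)\ge80n$; a sum of $n$ copies of $D$ that respects the orientations has $80n$ crossings, so $c(K_n)=80n$. Let $\gamma\in\mathcal C(K_n)$ with $h|_\gamma$ Morse, and let $E$ be its diagram. By Lemma~\ref{lem:decomp}, $E$ is an iterated sum of diagrams $E_1,\dots,E_r$ of prime knots, where $E_i$ has $\operatorname{span}V(E_i)$ crossings. By (U), $r=n$ and each $E_i$ is a diagram of the unoriented knot $K$, so it has $\operatorname{span}V_K=80$ crossings. Proposition~\ref{prop:minimal} gives $m(E_i)\ge6$. Applying Lemma~\ref{lem:msum} $n-1$ times, we find that $\gamma$ has at least $m(E)\ge6n-(n-1)=5n+1$ maxima. This exceeds $b(K_n)$ by at least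 $n$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BKO} Ryan Blair, Alexandra A. Kjuchukova, Makoto Ozawa, \emph{The incompatibility of crossing number and bridge number for knot diagrams}, arXiv:1710.11327 (2017).

\bibitem{KMT} Kauffman, Murasugi, Thistlethwaite, 1987.

\bibitem{M} Menasco, 1984.

\bibitem{MT} Menasco and Thistlethwaite, 1993.

\end{thebibliography}
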